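\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}


\title{Chromatic spectra of graphs in the constructible universe}

\begin{abstract}
Assume $V=L$. We show that for all infinite cardinals $\vartheta\le\nu$ there is a graph whose chromatic number, computed in the extensions by cofinality-preserving and GCH-preserving forcing, takes exactly the values $\kappa$ with $\vartheta\le\kappa\le\nu$. There is no bound on $\nu$. For each uncountable successor cardinal $\mu$ we construct a graph of size $\mu^+$ with chromatic number $\mu$ that becomes countably chromatic once a club avoiding a certain subset of $\mu^+$ is added, and we add such clubs for many $\mu$ at once with an Easton product. The product is sufficiently distributive because the sets to be avoided are disjoint from a canonical set $T_\mu\subseteq\mu^+$, which is read off from the level of $L$ at which an ordinal is seen to have size $\mu$.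
\end{abstract}

\section{Introduction}

\subsection{The question and the result}

A \emph{graph} is a pair $\mathcal G=(G,E)$ with $E\subseteq[G]^2$. A function $c$ on $G$ is a \emph{chromatic coloring} if $c(x)\ne c(y)$ for all $\{x,y\}\in E$, and the \emph{chromatic number} $\mathrm{Chr}(\mathcal G)$ is the least cardinal $\chi$ for which there is a chromatic coloring $c:G\to\chi$. For a class $\mathcal P$ of forcing posets, the \emph{chromatic spectrum} of a ground-model graph $\mathcal G$ is
\[
\mathrm{Chr}_{\mathcal P}(\mathcal G)=\{\kappa\mid\exists\,\mathbb P\in\mathcal P\ (\Vdash_{\mathbb P}\mathrm{Chr}(\mathcal G)=\kappa)\}.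
\]
Throughout, $\mathcal P$ is the class of posets that preserve cofinalities and GCH.

The spectrum records how far the chromatic number of a fixed graph can be moved by mild forcing. It can only move down: a coloring in the ground model is still a coloring in the extension, and cardinals are preserved. Since the trivial poset is in $\mathcal P$, the spectrum has a maximum, namely $\mathrm{Chr}(\mathcal G)$. A complete graph $K_\vartheta$ on $\vartheta$ vertices has spectrum $\{\vartheta\}$, and if $\mathcal G$ contains $K_\vartheta$, then every value is at least $\vartheta$. So it is easy to make a graph whose spectrum lies between two given cardinals $\vartheta\le\nu$, and the natural question is whether the spectrum can be all of the closed interval $\{\kappa\mid\vartheta\le\kappa\le\nu\}$.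

Two results of this kind are known. If $V=L$, then every closed interval of infinite cardinals whose maximum is below the first cardinal $\theta$ with $\theta=\aleph_\theta$ is a spectrum $\mathrm{Chr}_{\mathcal P}(\mathcal G)$. And it is consistent, via a class forcing extension of a model of GCH, that GCH holds and every closed interval of infinite cardinals is such a spectrum, with no restriction on its maximum. The question whether the unrestricted statement follows from $V=L$ comes from Lambie-Hanson and Rinot \cite{LHR}. We show that it does.

\begin{theorem}[$V=L$]\label{thm:A}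
Let $\omega\le\vartheta\le\nu$ be cardinals. There is a graph $\mathcal G$ with
\[
\mathrm{Chr}_{\mathcal P}(\mathcal G)=\{\kappa\text{ a cardinal}\mid\vartheta\le\kappa\le\nu\},
\]
where $\mathcal P$ is the class of cofinality-preserving and GCH-preserving posets.
\end{theorem}

Section~\ref{sec:supplement} adds a uniform version and determines which convex classes of cardinals are spectra (Theorem~\ref{thm:B}).

\subsection{The plan}\label{sec:plan}

For every uncountable successor cardinal $\mu$ we construct a graph $H_\mu$ with $\mu^+$ vertices and a set $U_\mu\subseteq\mu^+$ of limit ordinals such that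
\begin{itemize}
\item[(A)] $\mathrm{Chr}(H_\mu)=\mu$;
\item[(B)] in every outer model of ZFC with the same ordinals that has a club in $(\mu^+)^V$ disjoint from $U_\mu$, $\mathrm{Chr}(H_\mu)\le\omega$;
\item[(C)] $U_\mu\cap T_\mu=\emptyset$, where $T_\mu\subseteq\mu^+$ is a canonical set defined in Section~\ref{sec:T}.
\end{itemize}
Let $\mathcal G$ be the disjoint union of $K_\vartheta$ and all $H_\mu$ with $\mu\le\nu$. The chromatic number of a disjoint union is the supremum of the chromatic numbers, so $\mathrm{Chr}(\mathcal G)=\nu$. To lower it to $\kappa\in[\vartheta,\nu)$ we add, for every successor cardinal $\mu\in(\kappa,\nu]$, a club in $\mu^+$ disjoint from $U_\mu$. By (B) the graphs $H_\mu$ with $\mu>\kappa$ become countably chromatic. If the forcing adds no new functions on $\kappa^+$, the graphs $H_\mu$ with $\mu\le\kappa$ keep their chromatic numbers, and the supremum of these and $\vartheta$ is $\kappa$.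

For the interval $\{\omega,\omega_1\}$ this uses one graph and one club. For $[\omega,\aleph_\omega]$, to reach the value $\omega$ we must add infinitely many clubs at once, and for large $\nu$ there may be $\nu$ of them. This is the real difficulty. Taking the outer model to be $V$ itself, (A) and (B) imply that $U_\mu$ is stationary in $\mu^+$, so adding the club destroys a stationary set, and it is not automatic that this collapses nothing. We must prove that for each $\sigma$ the product of the forcings with $\mu\ge\sigma$ adds no new $\sigma$-sequences. To do so one builds a descending sequence of conditions of length $\sigma$. At every limit step the suprema of the coordinates must avoid $U_\mu$, \emph{for all $\mu$ in the support simultaneously}. If one chain of models guides the construction, then these suprema are determined by the models. So we look for a set $T_\mu$, given in advance, that contains all the suprema arising from such chains, and we let the edges of $H_\mu$ be active only outside $T_\mu$.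

The set $T_\mu$ must not be too large, because in $V$ the graph $H_\mu$ has to have chromatic number $\mu$; the proof of (A) also uses a chain of models, whose suprema must \emph{avoid} $T_\mu$. The two kinds of chains can be told apart. The chains for the forcing consist of models $L_\eta$ with $\eta>\mu^{++}$; those for the graph have $\eta<\mu^{++}$ and see $\mu^+$ as the largest cardinal. By condensation, an ordinal $\delta<\mu^+$ that arises as such a supremum remembers which was the case.

The hypothesis $V=L$ is used for GCH, for $\square_\mu$, and, most essentially, for the sets $T_\mu$.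

\section{Preliminaries}\label{sec:prelim}

\emph{We assume $V=L$ throughout.} For a set of ordinals $C$, $C(\xi)$ is its $\xi$-th element (starting with $\xi=0$), $\mathrm{otp}(C)$ its order type, and
\[
\mathrm{acc}(C)=\{x<\sup C\mid x=\sup(C\cap x)>0\}.
\]
We write $E^\lambda_\mu=\{\delta<\lambda\mid\mathrm{cf}(\delta)=\mu\}$. Limit ordinals are nonzero. $\mathrm{ZF}^-$ is ZF without the power set axiom and with Collection. A poset is \emph{$\le\!\sigma$-distributive} if the intersection of any $\sigma$ dense open sets is dense; it then adds no new functions from $\sigma$ into $V$.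

We use the following standard facts.
\begin{itemize}
\item[(F1)] GCH holds; $H_{\theta^+}=L_{\theta^+}$ for every infinite cardinal $\theta$; $L_\eta\models\mathrm{ZF}^-$ for every regular uncountable $\eta$.
\item[(F2)] If $L_\eta\models\mathrm{ZF}^-$, then $<_L\restriction L_\eta$ and $\langle L_\alpha\mid\alpha<\eta\rangle$ are definable over $L_\eta$, by formulas independent of $\eta$. Hence for $A\subseteq L_\eta$ the set of all elements of $L_\eta$ definable in $L_\eta$ from parameters in $A$ is an elementary substructure of $L_\eta$, because a nonempty set definable from such parameters has a $<_L$-least element, which is definable from the same parameters.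
\item[(F3)] $\Sigma_0$ formulas are absolute between transitive sets and $\Sigma_1$ formulas are upward absolute. ``$z=L_\alpha$'' is $\Sigma_1$. A transitive model of $\mathrm{ZF}^-$ computes the satisfaction relation of each of its elements correctly.
\item[(F4)] (Jensen \cite{Jensen}) $\square_\mu$ holds for every uncountable cardinal $\mu$: there is a sequence $\langle C_\gamma\mid\gamma<\mu^+\text{ limit}\rangle$ such that $C_\gamma$ is club in $\gamma$, $\mathrm{otp}(C_\gamma)\le\mu$, and $C_e=C_\gamma\cap e$ for every $e\in\mathrm{acc}(C_\gamma)$.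
\end{itemize}

\section{The sets $T_\mu$}\label{sec:T}

Let $\mu$ be an infinite cardinal and $\lambda=\mu^+$. Every $\delta\in(\mu,\lambda)$ is a surjective image of $\mu$. We look at the level at which $L$ finds this out.

\begin{definition}
For $\mu<\delta<\lambda$ let $b(\delta)$ be the least $b$ such that $L_{b+1}$ contains a surjection $\mu\to\delta$. Let
\[
T_\mu=\{\delta\in(\mu,\lambda)\mid\exists\zeta\in(\delta,b(\delta))\ L_{b(\delta)}\text{ contains no surjection }\delta\to\zeta\}.
\]
\end{definition}

Thus $L_{b(\delta)}$ is the last level that does not yet see a surjection $\mu\to\delta$, and $\delta\in T_\mu$ if some ordinal of this level looks there as if it had cardinality greater than that of $\delta$.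

\subsection{Chains of hulls}

Let $p$ be a set and $\varphi(x)$ a formula. Call an ordinal $\eta$ \emph{good} (for $\lambda,p,\varphi$) if
\[
p,\lambda\in L_\eta\models\mathrm{ZF}^-+\varphi(\lambda).
\]
Let $\ell\le\mu$ be a limit ordinal, and suppose that there are at least $\ell$ good ordinals; let $\langle\eta_j\mid j<\ell\rangle$ be the increasing enumeration of the \emph{first} $\ell$ of them. Let
\[
X_j=\text{the set of elements of }L_{\eta_j}\text{ definable in }L_{\eta_j}\text{ from parameters in }\mu\cup\{\mu,\lambda,p\},
\]
\[
\delta_j=X_j\cap\lambda,\qquad X=\bigcup_{j<\ell}X_j,\qquad \eta^*=\sup_{j<\ell}\eta_j,\qquad \delta=\sup_{j<\ell}\delta_j.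
\]
We call this the \emph{chain of length $\ell$} for $(\mu,p,\varphi)$ and $\delta$ its \emph{supremum}. Since $\eta_j$ and $X_j$ do not depend on $\ell$, the restriction of a chain to a limit ordinal below $\ell$ is again a chain. So what we prove about suprema applies at every limit stage of a chain.

\begin{lemma}\label{lem:hulls}
Let $j<j'<\ell$.
\begin{itemize}
\item[(a)] $X_j\prec L_{\eta_j}$, $X_j\in X_{j'}$ and $X_j\subseteq X_{j'}$.
\item[(b)] $\delta_j$ is an ordinal, $\mu<\delta_j<\lambda$, and $\delta_j<\delta_{j'}$. Hence $\delta=X\cap\lambda<\lambda$.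
\end{itemize}
\end{lemma}

\begin{proof}
(a) $X_j\prec L_{\eta_j}$ by (F2). By (F3), whether an ordinal $\eta<\eta_{j'}$ is good is evaluated correctly in $L_{\eta_{j'}}$. So $\langle\eta_k\mid k\le j\rangle$ is an element of $L_{\eta_{j'}}$ and is definable there from $p,\lambda,j$. As $j<\ell\le\mu$, $j$ is one of the allowed parameters, so $\eta_j\in X_{j'}$. Since $X_j$ is definable in $L_{\eta_{j'}}$ from $\eta_j,\mu,\lambda,p$, also $X_j\in X_{j'}$. A surjection $\mu\to\omega\times\mu^{<\omega}$ belongs to $H_\lambda=L_\lambda\subseteq L_{\eta_{j'}}$, and $L_{\eta_{j'}}$ contains the partial map that sends $(n,a)$ to the element of $L_{\eta_j}$ defined by the $n$-th formula from $a$ and $\mu,\lambda,p$. So $L_{\eta_{j'}}$, and hence $X_{j'}$, contains a surjection $g:\mu\to X_j$. As $\mu\subseteq X_{j'}$, each $g(\xi)$ is in $X_{j'}$, so $X_j\subseteq X_{j'}$.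

(b) Let $0<x\in X_j\cap\lambda$. Some surjection $\mu\to x$ lies in $L_\lambda\subseteq L_{\eta_j}$; the $<_L$-least one lies in $X_j$, and $\mu\subseteq X_j$, so $x\subseteq X_j$. Hence $\delta_j$ is an ordinal. It is greater than $\mu$ as $\mu\in X_j$, and less than $\lambda$ as $|X_j|=\mu$. By (a), $\delta_j=X_j\cap\lambda$ is an element of $X_{j'}$, so $\delta_j\in X_{j'}\cap\lambda=\delta_{j'}$. Finally $\delta<\lambda$ because $\ell\le\mu$ and $\lambda$ is regular.
\end{proof}

\begin{lemma}\label{lem:collapse}
$X\prec_{\Sigma_1}L_{\eta^*}$. The transitive collapse $\pi$ of $X$ maps $X$ onto some $L_b$ with $b$ a limit ordinal, $\pi\restriction(\mu+1)$ is the identity, and $\pi(\lambda)=\delta$.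
\end{lemma}

\begin{proof}
If a $\Sigma_1$ statement with parameters in $X$ holds in $L_{\eta^*}$, then it holds in some $L_{\eta_j}$ with all its parameters in $X_j$. As $X_j\prec L_{\eta_j}$, it has a witness in $X_j$. So $X\prec_{\Sigma_1}L_{\eta^*}$; in particular $X$ is extensional.

By elementarity of the $X_j$, if $\alpha\in X$ is an ordinal, then $L_\alpha,\alpha+1\in X$, and every $x\in X$ is in $L_\alpha$ for some ordinal $\alpha\in X$. The $\Sigma_1$ statement ``$z=L_\alpha$'' holds in $L_{\eta^*}$ of $z=L_\alpha$, so it holds in $X$, so its $\pi$-image holds in the transitive set $\pi[X]$, so it is true: $\pi(L_\alpha)=L_{\pi(\alpha)}$. Hence $\pi[X]=\bigcup_{\alpha\in X\cap\mathrm{Ord}}L_{\pi(\alpha)}=L_b$ with $b=\pi[X\cap\mathrm{Ord}]$, a limit ordinal. The last two claims hold because $\mu+1\subseteq X$ and $X\cap\lambda=\delta$.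
\end{proof}

We now show that this $b$ can be recovered from $\delta$ alone. The easy half is that $L_b$ contains no surjection $\mu\to\delta$. For the other half we must define such a surjection over $L_b$. Each $X_j$ has a definable enumeration by $\omega\times\mu^{<\omega}$, and $X$ is the union of the $X_j$; so we need to identify the collapsed version of the enumeration of $X_j$, for all $j<\ell$, in a uniform way. This is the reason for working with the \emph{first} $\ell$ good ordinals: they are found by a $\Sigma_1$ search, and $\Sigma_1$ statements pass from $L_{\eta^*}$ to $L_b$.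

\begin{lemma}\label{lem:b}
$b(\delta)=b$.
\end{lemma}

\begin{proof}
If $g\in L_b$ were a surjection $\mu\to\delta$, then, as this is a $\Sigma_0$ statement, $\pi^{-1}(g)$ would be a surjection $\mu\to\lambda$, which is impossible. Since $b$ is a limit ordinal, $b(\delta)\ge b$.

For the converse, let $\Psi(s,j,n,a,y,p,\lambda)$, with $\mu$ as a further parameter that we suppress, be the statement: \emph{$s$ has domain $j+1$ and increasingly enumerates the first $j+1$ good ordinals for $\lambda,p,\varphi$, and $y$ is the unique element of $L_{s(j)}$ that satisfies in $L_{s(j)}$ the $n$-th formula with parameters $a\in\mu^{<\omega}$ and $\mu,\lambda,p$.} This is $\Sigma_1$: a witness consists of the sequence $\langle L_\eta\mid\eta\le s(j)\rangle$ together with the sets $L_\eta^{<\omega}$ and the satisfaction relations of these structures; that these objects are as described, and the rest of $\Psi$, can be expressed with bounded quantifiers. So $\Psi$ is upward absolute between transitive structures. Moreover, evaluated in $V$, for any fixed values of the last two parameters (and of $\mu$), the sets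 $s$ and $y$ are uniquely determined by $j,n,a$.

Let $y\in X_j$. For some $n$ and $a$, $\Psi(\langle\eta_k\mid k\le j\rangle,j,n,a,y,p,\lambda)$ holds in $L_{\eta_{j+1}}\models\mathrm{ZF}^-$ (note $j+1<\ell$), hence in $L_{\eta^*}$. The sets $j,n,a$ are in $X$ and fixed by $\pi$. By Lemma~\ref{lem:collapse},
\[
L_b\models\exists s\,\Psi(s,j,n,a,\pi(y),\pi(p),\delta).
\]
Therefore
\[
G(j,n,a)=y\ :\Longleftrightarrow\ L_b\models\exists s\,\Psi(s,j,n,a,y,\pi(p),\delta)\qquad(j<\ell)
\]
defines over $L_b$, with parameters, a partial function. It is single-valued by upward absoluteness and the uniqueness just noted, and its range is all of $L_b=\pi[X]$.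

Finally let $r$ be the $<_L$-least surjection $\mu\to\ell\times\omega\times\mu^{<\omega}$. It lies in $H_\lambda=L_\lambda\subseteq L_{\eta_0}$, and $r\in X_0$ because $\ell\le\mu$. All members of $\mu\cup(\ell\times\omega\times\mu^{<\omega})$ are in $X$ and fixed by $\pi$, so $\pi(r)=r$ and $r\in L_b$. Define $g:\mu\to\delta$ by $g(\xi)=G(r(\xi))$ if this is defined and an element of $\delta$, and $g(\xi)=0$ otherwise. Then $g$ is onto $\delta$ and definable over $L_b$, so $g\in L_{b+1}$ and $b(\delta)\le b$.
\end{proof}

\begin{proposition}[Tall and short chains]\label{prop:tallshort}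
Let $\delta$ be the supremum of a chain of limit length $\ell\le\mu$.
\begin{itemize}
\item[(a)] If $\lambda^+<\eta_0$, then $\delta\in T_\mu$.
\item[(b)] If $\varphi(\lambda)$ is ``every ordinal $\ge\lambda$ is a surjective image of $\lambda$'', then $\delta\notin T_\mu$.
\end{itemize}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:b}, $L_{b(\delta)}=L_b=\pi[X]$.

(a) Since $L_{\lambda^+}\subseteq L_{\eta_0}$ and $\lambda^+\in L_{\eta_0}$, $\lambda^+$ is the least cardinal above $\lambda$ in the sense of $L_{\eta_0}$, so $\lambda^+\in X$. Let $\zeta=\pi(\lambda^+)\in(\delta,b)$. If $g\in L_b$ were a surjection $\delta\to\zeta$, then $\pi^{-1}(g)$ would be a surjection $\lambda\to\lambda^+$. So $\zeta$ witnesses $\delta\in T_\mu$.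

(b) Let $\delta<\zeta<b$. Then $\zeta=\pi(z)$ with $\lambda<z\in X_j$ for some $j$. By elementarity $X_j$ contains a surjection $g:\lambda\to z$, and $\pi(g)\in L_b$ is a surjection $\delta\to\zeta$. So $\delta\notin T_\mu$.
\end{proof}

Part (a) is what the forcing needs. The graphs need the following consequence of (b).

\begin{lemma}\label{lem:avoid}
Let $\mu$ be regular uncountable, $\lambda=\mu^+$, and let $E\subseteq\lambda$ be club. There are $\delta'\in E^\lambda_\mu\cap\mathrm{acc}(E)$ and a club $K\subseteq\delta'$ with $K\cap T_\mu=\emptyset$.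
\end{lemma}

\begin{proof}
Let $p=E$ and let $\varphi$ be as in Proposition~\ref{prop:tallshort}(b). We have $E\in L_{\lambda^+}\models\mathrm{ZF}^-$, and $\varphi(\lambda)$ holds in $L_{\lambda^+}$. So every $\eta<\lambda^+$ with $\lambda,E\in L_\eta\prec L_{\lambda^+}$ is good, and such $\eta$ are unbounded in $\lambda^+$. Take the chain of length $\mu$, and let $\delta'=\sup_{j<\mu}\delta_j$. Then $\mathrm{cf}(\delta')=\mu$. By elementarity of $X_j$, for every $x<\delta_j$ the least element of $E$ above $x$ is in $X_j\cap\lambda=\delta_j$. So $\delta_j\in E$, and $\delta'\in\mathrm{acc}(E)$. The set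
\[
K=\{\sup\nolimits_{j<\ell}\delta_j\mid\ell<\mu\text{ a limit ordinal}\}
\]
is club in $\delta'$, and it is disjoint from $T_\mu$ by Proposition~\ref{prop:tallshort}(b), applied to the chains of length $\ell<\mu$.
\end{proof}

\section{The graphs}\label{sec:graphs}

\subsection{What the edges should do}

Fix an infinite cardinal $\chi$; let $\mu=\chi^+$, $\lambda=\mu^+$ and $T=T_\mu$. For $y\le\lambda$ let
\[
\Delta_y=\{(a,\delta)\mid a<\delta<y\}.
\]
The vertex set of our graphs is $\Delta_\lambda$. It is helpful to think of $(a,\delta)$ as an \emph{arc} from its \emph{left endpoint} $a$ to its \emph{level} $\delta$. For each limit $\delta<\lambda$ we will choose a set $N_\delta\subseteq\Delta_\delta$ of at most $\chi$ arcs, and join each arc $(a,\delta)$ to those arcs in $N_\delta$ that are \emph{nested} in it, that is, to the $(b,\alpha)\in N_\delta$ with $a<b<\alpha<\delta$ (Figure~\ref{fig:arcs}).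

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0)--(10.6,0);
\foreach \x in {1.6,4.2,6.4,8.0} \draw (\x,-0.1)--(\x,0.1);
\draw[thick] (0.6,0) .. controls (2.2,2.4) and (8.4,2.4) .. (10,0);
\draw[thick] (2.2,0) .. controls (2.5,0.7) and (3.3,0.7) .. (3.6,0);
\draw[thick] (4.6,0) .. controls (4.9,0.7) and (5.5,0.7) .. (5.8,0);
\draw[thick] (6.7,0) .. controls (6.9,0.6) and (7.4,0.6) .. (7.6,0);
\node at (2.9,0.78) {$v_0$};
\node at (5.2,0.78) {$v_1$};
\node at (7.15,0.72) {$v_2$};
\node at (8.9,0.3) {$\cdots$};
\node[below] at (0.6,-0.1) {$w$};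
\node[below] at (1.6,-0.1) {$\beta_0$};
\node[below] at (4.2,-0.1) {$\beta_1$};
\node[below] at (6.4,-0.1) {$\beta_2$};
\node[below] at (8.0,-0.1) {$\beta_3$};
\node[below] at (10,-0.1) {$\delta$};
\end{tikzpicture}
\caption{Vertices as arcs. The vertex $(w,\delta)$ is the large arc. The set $N_\delta$ consists of small arcs $v_j=(b_j,\alpha_j)$, at most one in each interval $[\beta_j,\beta_{j+1})$ of a fixed sequence converging to $\delta$. The vertex $(w,\delta)$ is joined to those $v_j$ that are nested in it, i.e.\ $w<b_j$.}
\label{fig:arcs}
\end{figure}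

Suppose that some $f:\Delta_\lambda\to\chi$ is to be prevented from being a chromatic coloring. It suffices to find an arc $(w,\delta)$ such that, for its color $j=f(w,\delta)$, the set $N_\delta$ contains an arc $v_j$ of color $j$ nested in $(w,\delta)$. If $j$ is a color that $f$ uses often enough, there are many candidates for $v_j$. The question is how $N_\delta$ can be chosen without knowing $f$. By GCH, the restrictions $f\restriction\Delta_y$, $y<\lambda$, can be coded by ordinals $\varepsilon<\lambda$. If $\varepsilon<x<\lambda$ and a surjection $\rho_x:\mu\to x$ is fixed, then $\varepsilon=\rho_x(\zeta)$ for some $\zeta<\mu$. To choose $\chi$ arcs converging to $\delta$ we need $\chi$ such codes, that is, a function $h:\chi\to\mu$. There are only $\mu^\chi=\mu$ such functions. So we may fix $h$ \emph{in advance}, together with data $\tau,Q$ that say where along a $\square_\mu$-sequence the arcs are to be placed, and use the same data at all levels $\delta$. This gives $\mu$ many graphs, one for each choice of the data. One of them should work.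

There is a circularity: the right data depend on the coloring, which is a coloring of the graph given by these data. It disappears if all the graphs are treated at once. If none of them has chromatic number $\mu$, we have a coloring of \emph{every} one of them by $\chi$ colors; we code this whole family of colorings, find the data, and refute the coloring of the graph belonging to them.

\subsection{Ladders}

Fix a $\square_\mu$-sequence $\langle C_\gamma\mid\gamma<\lambda\text{ limit}\rangle$ and surjections $\rho_x:\mu\to x$ for $0<x<\lambda$. Let $I$ be the set of triples $i=(\tau,Q,h)$ with $\tau<\mu$ a limit ordinal, $Q$ club in $\tau$ with $\mathrm{otp}(Q)=\chi$, and $h:\chi\to\mu$. By GCH, $|I|=\mu$. Let $\langle F_\varepsilon\mid\varepsilon<\lambda\rangle$ enumerate all functions $F:I\times\Delta_y\to\chi$ with $y<\lambda$ (there are $\lambda\cdot2^\mu=\lambda$ of them), and let $Z_\varepsilon$ be such that $\mathrm{dom}(F_\varepsilon)=I\times Z_\varepsilon$.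

Fix $i=(\tau,Q,h)\in I$. For a limit $\gamma<\lambda$ and $j<\chi$ with $Q(j+1)<\mathrm{otp}(C_\gamma)$ put
\[
\beta=C_\gamma(Q(j)),\qquad x=C_\gamma(Q(j+1)),\qquad\varepsilon=\rho_x(h(j)).
\]
If some $(b,\alpha)\in Z_\varepsilon$ satisfies $\beta\le b$, $\alpha<x$ and $F_\varepsilon(i,(b,\alpha))=j$, let $v^\gamma_j$ be the lexicographically least such pair. In all other cases $v^\gamma_j$ is undefined. (The dependence on $i$ is suppressed.) Thus
\begin{equation}\label{eq:location}
v^\gamma_j=(b,\alpha)\quad\Longrightarrow\quad C_\gamma(Q(j))\le b<\alpha<C_\gamma(Q(j+1)).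
\end{equation}
Let $D_\gamma$ be the set of all defined $v^\gamma_j$.

If $\chi=\omega$ and $\mathrm{otp}(C_\gamma)=\tau$, then the points $C_\gamma(Q(j))$ form an $\omega$-sequence converging to $\gamma$, and $D_\gamma$ has at most one arc in each of its intervals. If $\chi>\omega$, then $Q$ has accumulation points, so the arcs in $D_\gamma$ may also accumulate at points $e<\gamma$. To keep control we arrange that the part of $D_\gamma$ below such an $e$ is the set assigned to $e$ itself. This is what the coherence of the $C_\gamma$ gives. Let
\[
\Gamma_i=\{\gamma<\lambda\mid\gamma\text{ limit},\ \mathrm{otp}(C_\gamma)\in\mathrm{acc}(Q)\cup\{\tau\}\}.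
\]
For $\gamma\in\Gamma_i$ let $C^i_\gamma=\{C_\gamma(\xi)\mid\xi\in Q\cap\mathrm{otp}(C_\gamma)\}$. Since $Q\cap\mathrm{otp}(C_\gamma)$ is club in $\mathrm{otp}(C_\gamma)$ and $\xi\mapsto C_\gamma(\xi)$ is continuous, $C^i_\gamma$ is club in $\gamma$ and
\[
\mathrm{acc}(C^i_\gamma)=\{C_\gamma(\xi)\mid\xi\in\mathrm{acc}(Q)\cap\mathrm{otp}(C_\gamma)\}.
\]
Let
\[
U_i=\{\gamma\in\Gamma_i\mid(\mathrm{acc}(C^i_\gamma)\cup\{\gamma\})\cap T=\emptyset\}.
\]
So $U_i$ consists of limit ordinals and $U_i\cap T=\emptyset$. For $\gamma<\lambda$ let $N_\gamma=D_\gamma$ if $\gamma\in U_i$, and $N_\gamma=\emptyset$ otherwise.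

\begin{definition}
The graph $H_i$ has vertex set $\Delta_\lambda$ and the edges $\{(b,\alpha),(a,\delta)\}$ with $(b,\alpha)\in N_\delta$ and $a<b$. In this situation we call $(b,\alpha)$ a \emph{down-neighbor} of $(a,\delta)$.
\end{definition}

By \eqref{eq:location} a down-neighbor has a smaller level. Arcs of the same level are not adjacent.

\begin{lemma}\label{lem:coherence}
Let $\gamma<\lambda$ be a limit ordinal.
\begin{itemize}
\item[(a)] If $e\in\mathrm{acc}(C_\gamma)$ and $Q(j+1)<\mathrm{otp}(C_e)$, then $v^e_j=v^\gamma_j$ (both defined and equal, or both undefined).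
\item[(b)] If $e\in\mathrm{acc}(C_\gamma)\cap\Gamma_i$ and $v^\gamma_j$ is defined with $C_\gamma(Q(j))<e$, then $C_\gamma(Q(j+1))<e$. Moreover, $D_e=D_\gamma\cap\Delta_e$.
\item[(c)] If $\gamma\in U_i$ and $e\in\mathrm{acc}(C^i_\gamma)$, then $e\in U_i$, $e\in\mathrm{acc}(C_\gamma)$ and $N_e=N_\gamma\cap\Delta_e$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $C_e=C_\gamma\cap e$, and $v^\gamma_j$ depends only on $i,j,C_\gamma(Q(j))$ and $C_\gamma(Q(j+1))$.

(b) As $C_e=C_\gamma\cap e$, we have $Q(j)<\mathrm{otp}(C_e)\in\mathrm{acc}(Q)\cup\{\tau\}$. This order type is a limit of elements of $Q$, so $Q(j+1)<\mathrm{otp}(C_e)$, that is, $C_\gamma(Q(j+1))<e$. If $v^\gamma_j\in\Delta_e$, then $C_\gamma(Q(j))<e$ by \eqref{eq:location}, so $Q(j+1)<\mathrm{otp}(C_e)$ and $v^\gamma_j=v^e_j\in D_e$ by (a). Conversely, if $v^e_j$ is defined, then $Q(j+1)<\mathrm{otp}(C_e)$, so $v^e_j=v^\gamma_j$ by (a), and $v^e_j\in\Delta_e$ by \eqref{eq:location}.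

(c) Let $e=C_\gamma(\xi)$ with $\xi\in\mathrm{acc}(Q)\cap\mathrm{otp}(C_\gamma)$. Then $e\in\mathrm{acc}(C_\gamma)$, $C_e=C_\gamma\cap e$ and $\mathrm{otp}(C_e)=\xi\in\mathrm{acc}(Q)$, so $e\in\Gamma_i$ and $C^i_e=C^i_\gamma\cap e$. Hence $\mathrm{acc}(C^i_e)\cup\{e\}\subseteq\mathrm{acc}(C^i_\gamma)$ is disjoint from $T$, and $e\in U_i$. By (b), $N_e=D_e=D_\gamma\cap\Delta_e=N_\gamma\cap\Delta_e$.
\end{proof}

Part (c) is the reason for requiring $\mathrm{acc}(C^i_\gamma)\cap T=\emptyset$, and not only $\gamma\notin T$, in the definition of $U_i$.

\subsection{The chromatic number in $L$}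

\begin{lemma}\label{lem:lower}
$\mathrm{Chr}(H_i)\le\mu$ for every $i\in I$, and $\mathrm{Chr}(H_i)=\mu$ for some $i\in I$.
\end{lemma}

\begin{proof}
Each vertex has at most $\chi$ down-neighbors, all of smaller level. So a greedy recursion on the level colors $H_i$ with $\chi^+=\mu$ colors.

Suppose now that for every $i\in I$ there is a chromatic coloring $f_i:\Delta_\lambda\to\chi$ of $H_i$. Let $f(i,v)=f_i(v)$. For $i\in I$ and $j<\chi$ let
\[
A_{ij}=\{b<\lambda\mid\{\alpha\mid f_i(b,\alpha)=j\}\text{ is unbounded in }\lambda\}.
\]
As $|I\times\chi|=\mu<\lambda$ and $\lambda$ is regular, there are: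
\begin{itemize}
\item $w<\lambda$ such that $A_{ij}\subseteq w$ whenever $A_{ij}$ is bounded in $\lambda$;
\item $y(\beta,j)<\lambda$, for $\beta<\lambda$ and $j<\chi$, such that for every $i$ with $A_{ij}$ unbounded there is $(b,\alpha)\in\Delta_{y(\beta,j)}$ with $b\ge\beta$ and $f_i(b,\alpha)=j$;
\item $s(a)<\lambda$, for $a<\lambda$, such that, for all $i$ and $j$, $a\notin A_{ij}$ implies $f_i(a,\alpha)\ne j$ for all $\alpha>a$ with $\alpha\ge s(a)$.
\end{itemize}
For $y<\lambda$ let $\varepsilon(y)$ be the least $\varepsilon$ with $F_\varepsilon=f\restriction(I\times\Delta_y)$. Let $E$ be the club of all limit ordinals $x\in(w,\lambda)$ closed under $y(\cdot,j)$ for all $j<\chi$, under $s$, and under $\varepsilon(\cdot)$.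

\emph{Choice of $\delta$.} Take $\delta'$ and $K$ from Lemma~\ref{lem:avoid} for this $E$. As $\mathrm{cf}(\delta')=\mu$ and $\mathrm{otp}(C_{\delta'})\le\mu$, we have $\mathrm{otp}(C_{\delta'})=\mu$, and $Y=C_{\delta'}\cap E\cap K$ is a club in $\delta'$ of order type $\mu$. Let
\[
\delta=Y(\chi)=\sup_{j<\chi}Y(j).
\]
Then $\delta\in\mathrm{acc}(C_{\delta'})$, so $C_\delta=C_{\delta'}\cap\delta$.

\emph{Choice of $i$.} Let $\tau=\mathrm{otp}(C_\delta)<\mu$ and $Q=\{\xi<\tau\mid C_\delta(\xi)\in Y\}$. Then $Q$ is club in $\tau$, has order type $\chi$, and $C_\delta(Q(j))=Y(j)$. For $j<\chi$ let $y_j=y(Y(j),j)$ and $\varepsilon_j=\varepsilon(y_j)$. Both are less than $Y(j+1)$, because $Y(j+1)\in E$. Let $h(j)<\mu$ be least with $\rho_{Y(j+1)}(h(j))=\varepsilon_j$. Let $i=(\tau,Q,h)\in I$. Since $\mathrm{otp}(C_\delta)=\tau$, $\delta\in\Gamma_i$, and $C^i_\delta=\{Y(j)\mid j<\chi\}$. So $\mathrm{acc}(C^i_\delta)\cup\{\delta\}\subseteq Y\subseteq K$ is disjoint from $T$, and $\delta\in U_i$.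

\emph{Contradiction.} Let $j=f_i(w,\delta)$. As $w<\delta\in E$, $s(w)<\delta$, so $w\in A_{ij}$ by the choice of $s$. Hence $A_{ij}\not\subseteq w$, and $A_{ij}$ is unbounded in $\lambda$. So there is $(b,\alpha)\in\Delta_{y_j}$ with $b\ge Y(j)$ and $f_i(b,\alpha)=j$. Here $\alpha<y_j<Y(j+1)$, $(b,\alpha)\in Z_{\varepsilon_j}=\Delta_{y_j}$ and $F_{\varepsilon_j}(i,(b,\alpha))=j$. Therefore $v^\delta_j$ is defined. Write $v^\delta_j=(b',\alpha')$. By definition, $f_i(b',\alpha')=F_{\varepsilon_j}(i,(b',\alpha'))=j$ and $b'\ge Y(j)>w$. As $v^\delta_j\in D_\delta=N_\delta$, it is adjacent to $(w,\delta)$ in $H_i$, and both have color $j$. This is a contradiction, so some $H_i$ has no chromatic coloring with $\chi$ colors.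
\end{proof}

For each uncountable successor cardinal $\mu=\chi^+$ we now fix, by $<_L$-least choices, the data above and an $i\in I$ with $\mathrm{Chr}(H_i)=\mu$. We write $H_\mu=H_i$ and $U_\mu=U_i\subseteq\mu^+$. So $|H_\mu|=\mu^+$, and (A) and (C) of Section~\ref{sec:plan} hold.

\section{Countable colorings after adding a club}\label{sec:coloring}

In this section we prove (B). Fix $\mu=\chi^+$, $\lambda=(\mu^+)^V$ and $i=(\tau,Q,h)$ as chosen, and let $W\supseteq V$ be any outer model of ZFC with the same ordinals. We work in $W$, with the sets $C_\gamma,Q,U_i,D_\gamma,N_\gamma$ as defined in $V$. About them we use only that $C_\gamma$ is club in $\gamma$, that $C^i_\gamma$ is club in $\gamma$ for $\gamma\in\Gamma_i$, that $U_i\subseteq\Gamma_i$ consists of limit ordinals, and \eqref{eq:location} and Lemma~\ref{lem:coherence}. All these are absolute; it does not matter whether $\lambda$ is still a cardinal.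

\subsection{One limit step by hand}

A level-by-level construction of a coloring with $\omega$ colors meets an obstacle exactly at the levels $\delta\in U_i$: the arcs $(a,\delta)$ need a color not used on the down-neighbors, and these may come from all of $N_\delta$. So we want $c[N_\delta]$ to be finite for all $\delta\in U_i$.

To see why this is possible, let $\chi=\omega$. Then $\mathrm{acc}(Q)=\emptyset$, and for $\delta\in U_i$ the set $N_\delta$ consists of arcs $v_j$, at most one in each of the intervals $I_j=[\beta_j,\beta_{j+1})$, where $\beta_j=C_\delta(Q(j))$ and $\sup_j\beta_j=\delta$. Suppose that $\gamma<\delta$, that $\Delta_\gamma$ is already colored, and that we can extend colorings to stages below $\delta$, avoiding any prescribed finite set of colors on the new vertices and keeping the sets $c[N_\sigma]$ finite. We must reach $\delta$ with $c[N_\delta]$ finite. All but finitely many of the $v_j$ lie in an interval $I_j$ with $\beta_j\ge\gamma$. Choose a color $k$. We go up through $\beta_j,\beta_{j+1},\dots$, giving the color $k$ to these $v_j$ and to no other new vertex. The only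 question is whether $v_j=(b,\alpha)$ may receive the color $k$. \emph{Its down-neighbors are nested in $v_j$. So they lie in the interval $I_j$, they are new, and they are different from all $v_{j'}$; hence they do not have color $k$.} The other arcs of level $\alpha$ get a color different from $k$ and outside the finite set $c[N_\alpha]$. At the end $c[N_\delta]$ is finite, since all but finitely many elements of $N_\delta$ have color $k$.

The nesting condition $a<b$ in the definition of the edges is used exactly here. For the general case we need, in addition, to deal with the accumulation points of longer ladders, and with limit stages outside $U_i$ below which there are many points of $U_i$.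

\subsection{The extension lemma}

For $\gamma<\lambda$ let $H_\mu\restriction\Delta_\gamma$ be the subgraph induced on $\Delta_\gamma$, and let $\mathcal K_\gamma$ be the set of all $c:\Delta_\gamma\to\omega$ that are chromatic for $H_\mu\restriction\Delta_\gamma$ and such that $c[N_e]$ is finite for all $e\in U_i$ with $e\le\gamma$.

\begin{lemma}\label{lem:finite}
If $c\in\mathcal K_\gamma$ and $\delta\in U_i$, then $c[N_\delta\cap\Delta_\gamma]$ is finite.
\end{lemma}

\begin{proof}
If $\delta\le\gamma$, this is part of the definition. Let $\gamma<\delta$. Let $e$ be the largest element of $\mathrm{acc}(C^i_\delta)$ that is $\le\gamma$, or $e=0$ if no element is $\le\gamma$; a largest one exists otherwise because $\mathrm{acc}(C^i_\delta)$ is closed in $\delta$. If $e>0$, then $e\in U_i$ and $N_\delta\cap\Delta_e=N_e$ by Lemma~\ref{lem:coherence}(c), so $c[N_\delta\cap\Delta_e]$ is finite.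

Now let $v^\delta_j\in\Delta_\gamma\setminus\Delta_e$. Then $C_\delta(Q(j))\ge e$: this is trivial if $e=0$, and if $e>0$ and $C_\delta(Q(j))<e$, then $C_\delta(Q(j+1))<e$ by Lemma~\ref{lem:coherence}(b), so $v^\delta_j\in\Delta_e$ by \eqref{eq:location}. Also $C_\delta(Q(j))<\gamma$ by \eqref{eq:location}. So $C_\delta(Q(j))\in C^i_\delta\cap[e,\gamma)$. This set is finite: otherwise the supremum of its first $\omega$ elements would be an element of $\mathrm{acc}(C^i_\delta)$ in $(e,\gamma]$. So there are only finitely many such $j$.
\end{proof}

\begin{lemma}\label{lem:extend}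
Let $\gamma\le\gamma'<\lambda$, $c\in\mathcal K_\gamma$, and let $F\subseteq\omega$ be finite. There is $c'\in\mathcal K_{\gamma'}$ extending $c$ with $c'(v)\notin F$ for all $v\in\Delta_{\gamma'}\setminus\Delta_\gamma$.
\end{lemma}

\begin{proof}
By induction on $\gamma'$, for all $\gamma,c,F$ simultaneously. The case $\gamma'=\gamma$ is trivial.

\emph{Successor case: $\gamma'=\sigma+1$, $\gamma\le\sigma$.} By the induction hypothesis, extend $c$ to $c_1\in\mathcal K_\sigma$ avoiding $F$ on $\Delta_\sigma\setminus\Delta_\gamma$. The set $c_1[N_\sigma]$ is finite (and empty if $\sigma\notin U_i$). Give all $(a,\sigma)$, $a<\sigma$, one color outside $F\cup c_1[N_\sigma]$. Since $\sigma+1\notin U_i$, the result is in $\mathcal K_{\sigma+1}$.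

\emph{Limit case: $\gamma'>\gamma$ is a limit ordinal.} Write $C=C_{\gamma'}$ and $v_j=v_j^{\gamma'}$, and pick $k\in\omega\setminus F$. For $j$ with $Q(j+1)<\mathrm{otp}(C)$ let $I_j=[C(Q(j)),C(Q(j+1)))$; these intervals are pairwise disjoint. Call $j$ \emph{active} if $v_j$ is defined and $C(Q(j))\ge\gamma$. Call a vertex \emph{new} if it is not in $\Delta_\gamma$; by \eqref{eq:location}, $v_j$ is new if $j$ is active. Let $\langle d_\iota\rangle$ increasingly enumerate $\{\gamma\}\cup(C\setminus(\gamma+1))$. This set is closed in $\gamma'$ and cofinal in it. We build an increasing sequence of $c_\iota\in\mathcal K_{d_\iota}$ with $c_0=c$ such that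
\begin{itemize}
\item new vertices get colors outside $F$;
\item a new vertex gets the color $k$ if and only if it is $v_j$ for some active $j$.
\end{itemize}

\emph{Step from $\iota$ to $\iota+1$.} If $j$ is active, then both endpoints of $I_j$ are among the $d$'s. By \eqref{eq:location}, the level of $v_j$ is in $I_j$. If it is also in $[d_\iota,d_{\iota+1})$, then $[d_\iota,d_{\iota+1})\subseteq I_j$, because there are no $d$'s strictly between $d_\iota$ and $d_{\iota+1}$. So this happens for at most one active $j$. If it happens for none, apply the induction hypothesis (for $d_{\iota+1}<\gamma'$) to $c_\iota$ and $F\cup\{k\}$. Otherwise let $v_j=(b,\alpha)$ be the vertex in question, and proceed as follows.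
\begin{itemize}
\item Extend $c_\iota$ to $c^*\in\mathcal K_\alpha$ avoiding $F\cup\{k\}$ on $\Delta_\alpha\setminus\Delta_{d_\iota}$, by the induction hypothesis.
\item Give all $(a,\alpha)$ with $a\ne b$ one color outside the finite set $F\cup\{k\}\cup c^*[N_\alpha]$, and give $(b,\alpha)$ the color $k$. To see that this is chromatic, let $(b',\alpha')$ be a down-neighbor of $(b,\alpha)$. Then
\[
\gamma\le C(Q(j))\le b<b'<\alpha'<\alpha<C(Q(j+1)),
\]
so $(b',\alpha')$ is new and $\alpha'\in I_j$. The only vertex of the form $v_{j'}$ with $j'$ active and level in $I_j$ is $v_j=(b,\alpha)$, and $\alpha'<\alpha$. So $(b',\alpha')$ is not of this form, and its color is not $k$. As $\alpha+1\notin U_i$, the resulting coloring is in $\mathcal K_{\alpha+1}$.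
\item Extend it to an element $c_{\iota+1}$ of $\mathcal K_{d_{\iota+1}}$ by the induction hypothesis for $F\cup\{k\}$.
\end{itemize}

\emph{Limit $\iota$, and the final stage.} Let $e=\sup_{\iota'<\iota}d_{\iota'}$, so $e=d_\iota$, or $e=\gamma'$ at the final stage, and let $c_\iota=\bigcup_{\iota'<\iota}c_{\iota'}$. This is a chromatic coloring of $\Delta_e$, and $c_\iota[N_{e'}]$ is finite for all $e'<e$ in $U_i$. Suppose that $e\in U_i$. Then $N_e=D_{\gamma'}\cap\Delta_e$: this is trivial if $e=\gamma'$, and otherwise $e\in\mathrm{acc}(C)\cap\Gamma_i$ and Lemma~\ref{lem:coherence}(b) applies. We show that $c_\iota[N_e]$ is finite. The set $c_\iota[N_e\cap\Delta_\gamma]=c[N_e\cap\Delta_\gamma]$ is finite by Lemma~\ref{lem:finite}. A vertex $v_j\in N_e\setminus\Delta_\gamma$ has color $k$ if $j$ is active. If $j$ is not active, then $C(Q(j))<\gamma<C(Q(j+1))$ by \eqref{eq:location}, which holds for at most one $j$. So $c_\iota\in\mathcal K_e$. The coloring at the final stage is the required $c'$.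
\end{proof}

\begin{lemma}\label{lem:club}
If in $W$ there is a club $B\subseteq\lambda$ with $B\cap U_\mu=\emptyset$, then $W\models\mathrm{Chr}(H_\mu)\le\omega$.
\end{lemma}

\begin{proof}
Let $\langle d_\iota\rangle$ increasingly enumerate $B\cup\{0\}$. Build an increasing sequence of $c_\iota\in\mathcal K_{d_\iota}$, starting with $c_0=\emptyset$ and using Lemma~\ref{lem:extend} with $F=\emptyset$ at successor steps. At limit $\iota$ take the union: since $d_\iota\in B$ is not in $U_\mu$, nothing is required of $N_{d_\iota}$, and the requirements for $e<d_\iota$ have been met. The union of all $c_\iota$ is a chromatic coloring $\Delta_\lambda\to\omega$.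
\end{proof}

\section{The forcing}\label{sec:forcing}

For an uncountable successor cardinal $\mu$ let $\mathbb P_\mu$ be the set of nonempty closed bounded sets $q\subseteq\mu^+$ with $q\cap U_\mu=\emptyset$, ordered by end-extension. Each condition has a maximum, and $|\mathbb P_\mu|=\mu^+$ by GCH. Since $U_\mu$ consists of limit ordinals, adding to $q$ a successor ordinal above $\max q$ gives a condition.

\subsection{One factor and countably many dense sets}

To show the idea, let $O_n$ ($n<\omega$) be dense open in $\mathbb P_\mu$ and $q_0\in\mathbb P_\mu$. We look for $q\le q_0$ in all $O_n$. Let $p=(\mathbb P_\mu,\langle O_n\mid n<\omega\rangle,q_0,\mu^{+3})$ and take the chain of length $\omega$ for $(\mu,p,\varphi)$ with trivial $\varphi$. Let $q_{n+1}$ be the $<_L$-least $q\le q_n$ in $O_n$ with $\max q>\delta_n$. The definition of $q_n$ uses only $p$ and $\delta_m$ for $m<n$, so it can be carried out in $L_{\eta_n}$. Therefore $q_n\in X_n$ and $\max q_n\in X_n\cap\mu^+=\delta_n$. So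
\[
\max q_n<\delta_n<\max q_{n+1},
\]
and the supremum of the $\max q_n$ is the supremum $\delta$ of the chain. The chain is tall, since $\mu^{++}<\eta_0$. By Proposition~\ref{prop:tallshort}(a), $\delta\in T_\mu$, so $\delta\notin U_\mu$, and $\bigcup_nq_n\cup\{\delta\}$ is a condition.

This argument scales. A restriction of a chain to a limit ordinal is a chain, so it also works at the limit stages of longer sequences. And if $\varphi$ is trivial and $p$ contains a large enough cardinal, the good ordinals $\eta_j$ do not depend on $\mu$; only the hulls do. So one sequence of models serves all coordinates of a product.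

\subsection{The product}

Fix cardinals $\omega\le\kappa<\nu$. Let $J=\{\mu\mid\mu\text{ a successor cardinal},\ \kappa<\mu\le\nu\}$, and let $\mathbb R=\mathbb R_{\kappa,\nu}$ be the Easton-support product of $\langle\mathbb P_\mu\mid\mu\in J\rangle$. That is, a condition is a function $q$ with domain $\mathrm{supp}(q)\subseteq J$ such that $q(\mu)\in\mathbb P_\mu$ for $\mu\in\mathrm{supp}(q)$ and $|\mathrm{supp}(q)\cap\varsigma|<\varsigma$ for every regular $\varsigma$ (a restriction only for inaccessible $\varsigma$). We let $q\le q'$ if $\mathrm{supp}(q)\supseteq\mathrm{supp}(q')$ and $q(\mu)$ end-extends $q'(\mu)$ for all $\mu\in\mathrm{supp}(q')$. For a cardinal $\sigma$ we write $\mathbb R\cong\mathbb R_{<\sigma}\times\mathbb R_{\ge\sigma}$ for the factorization into the coordinates $\mu<\sigma$ and $\mu\ge\sigma$.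

\begin{lemma}\label{lem:distributive}
For every infinite cardinal $\sigma$, $\mathbb R_{\ge\sigma}$ is $\le\!\sigma$-distributive.
\end{lemma}

\begin{proof}
Let $J'=J\setminus\sigma$, which we may assume to be nonempty, and $\mathbb R'=\mathbb R_{\ge\sigma}$. Let $\langle O_j\mid j<\sigma\rangle$ be dense open sets in $\mathbb R'$ and $q_0\in\mathbb R'$. Put
\[
p=(\mathbb R',J',\langle O_j\mid j<\sigma\rangle,q_0,\nu^{+3}),
\]
and let $\langle\eta_j\mid j<\sigma\rangle$ enumerate the first $\sigma$ ordinals $\eta$ with $p\in L_\eta\models\mathrm{ZF}^-$. For $\mu\in J'$ let $X^\mu_j$ be the set of elements of $L_{\eta_j}$ definable there from parameters in $\mu\cup\{\mu,\mu^+,p\}$, and let $\delta^\mu_j=X^\mu_j\cap\mu^+$.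

For every $\mu\in J'$ we have $\sigma\le\mu$ and $\mu^{++}<\nu^{+3}<\eta_0$. In particular, $\mu^+\in L_{\eta_0}$, so the $\eta_j$ are the first $\sigma$ good ordinals for $\mu^+$, $p$ and trivial $\varphi$. So for each limit $j\le\sigma$, Proposition~\ref{prop:tallshort}(a) applies to the chain of length $j\le\mu$ and gives
\begin{equation}\label{eq:inT}
\delta^\mu_{<j}:=\sup_{k<j}\delta^\mu_k\in T_\mu\qquad(\mu\in J',\ j\le\sigma\text{ limit}).
\end{equation}

Define a descending sequence $\langle q_j\mid j\le\sigma\rangle$ starting with $q_0$ as follows.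
\begin{itemize}
\item $q_{j+1}$ is the $<_L$-least $q\le q_j$ in $O_j$ with $\max q(\mu)>\delta^\mu_j$ for all $\mu\in\mathrm{supp}(q)$. It exists: extend $q_j$ into $O_j$, then lengthen every coordinate in the support by a successor ordinal; $O_j$ is open.
\item For limit $j$, $\mathrm{supp}(q_j)=\bigcup_{k<j}\mathrm{supp}(q_k)$ and
\[
q_j(\mu)=\bigcup_{k}q_k(\mu)\cup\bigl\{\sup\nolimits_{k}\max q_k(\mu)\bigr\},
\]
where $k$ ranges over the $k<j$ with $\mu\in\mathrm{supp}(q_k)$.
\end{itemize}

We verify by induction that for limit $j\le\sigma$, $q_j$ is a condition below all $q_k$, $k<j$. Assume that $\langle q_k\mid k<j\rangle$ is a descending sequence in $\mathbb R'$, and let $k<j$.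

\emph{The condition $q_k$ is in $X^\mu_k$ for every $\mu\in J'$.} For $l<k$, $\langle\eta_m\mid m\le l\rangle$ is an element of $L_{\eta_k}$, definable there from $p$ and $l$ (as in the proof of Lemma~\ref{lem:hulls}). By Replacement in $L_{\eta_k}$, the sequence $\langle\eta_l\mid l<k\rangle$, and then the matrix $\langle\delta^\mu_l\mid l<k,\mu\in J'\rangle$, are elements of $L_{\eta_k}$ definable there from $p$ and $k$; note that $\mu^+$ is computed correctly in $L_{\eta_k}$ for $\mu\in J'$, because $L_{\mu^+}\subseteq L_{\eta_k}$. The recursion defining $\langle q_l\mid l\le k\rangle$ uses only these, $p$, and $<_L$ on $\mathbb R'\in L_{\eta_k}$, and all its values are in $\mathbb R'$. So it can be carried out in $L_{\eta_k}$ with the same result, and $q_k$ is definable in $L_{\eta_k}$ from $p$ and $k$. As $k<\sigma\le\mu$, $q_k\in X^\mu_k$.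

Hence if $\mu\in\mathrm{supp}(q_k)$, then $\max q_k(\mu)\in X^\mu_k\cap\mu^+=\delta^\mu_k$, and
\[
\max q_k(\mu)<\delta^\mu_k<\max q_{k+1}(\mu).
\]
So for every $\mu\in\mathrm{supp}(q_j)$ the ordinal added at the top of $q_j(\mu)$ is $\delta^\mu_{<j}$, which is in $T_\mu$ by \eqref{eq:inT}, and $T_\mu\cap U_\mu=\emptyset$. So $q_j(\mu)\in\mathbb P_\mu$, and it end-extends each $q_k(\mu)$.

It remains to check the support. Let $\varsigma$ be inaccessible. If $\varsigma\le\sigma$, then $J'\cap\varsigma=\emptyset$. If $\varsigma>\sigma$, then a union of at most $\sigma$ sets of size less than $\varsigma$ has size less than $\varsigma$. So $q_j\in\mathbb R'$.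

Finally, $q_\sigma\le q_0$ and $q_\sigma\in\bigcap_{j<\sigma}O_j$.
\end{proof}

The restriction to coordinates $\mu\ge\sigma$ is essential here: the chains in Section~\ref{sec:T} have length at most $\mu$, and the index $k$ must be an allowed parameter of the hull.

\begin{lemma}\label{lem:size}
$|\mathbb R_{<\sigma}|\le\sigma$ for every regular $\sigma\ge\omega$.
\end{lemma}

\begin{proof}
If $\sigma=\omega$, then $J\cap\sigma=\emptyset$. If $\sigma=\varsigma^+$, there are at most $\varsigma$ coordinates $\mu<\sigma$, each $\mathbb P_\mu$ has size $\mu^+\le\sigma$, and $\sigma^\varsigma=\sigma$. If $\sigma$ is inaccessible, then the supports contained in $J\cap\sigma$ have size less than $\sigma$ and so are bounded in $\sigma$, the factors have size less than $\sigma$, and $\sigma^{<\sigma}=\sigma$.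
\end{proof}

Here Easton supports are needed: with full supports, $\mathbb R_{<\sigma}$ would have size at least $2^\sigma>\sigma$ for inaccessible $\sigma$ with $J\cap\sigma$ unbounded in $\sigma$.

\subsection{Cofinalities and GCH}

\begin{lemma}\label{lem:code}
Let $G=G_{<\sigma}\times G_{\ge\sigma}$ be generic for $\mathbb R\cong\mathbb R_{<\sigma}\times\mathbb R_{\ge\sigma}$, where $\sigma$ is an infinite regular cardinal of $V$. Let $\varrho>0$ be an ordinal and let $f:\sigma\to\varrho$ be in $V[G]$. There is a partial function $g\in V$ from $\sigma\times\mathbb R_{<\sigma}$ to $\varrho$ such that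
\[
f(\xi)=\zeta\iff\exists q\in G_{<\sigma}\ g(\xi,q)=\zeta .
\]
In particular, $\mathrm{ran}(f)\subseteq\mathrm{ran}(g)$, and $|\mathrm{ran}(g)|\le\sigma$ in $V$.
\end{lemma}

\begin{proof}
In $V[G_{\ge\sigma}]$ choose an $\mathbb R_{<\sigma}$-name $\dot f$ for $f$ that is forced to be a function from $\sigma$ to $\varrho$, and let $g(\xi,q)=\zeta$ if and only if $q\Vdash\dot f(\xi)=\zeta$. The equivalence is clear. The domain of $g$ is contained in $\sigma\times\mathbb R_{<\sigma}$, which has size $\le\sigma$ in $V$ by Lemma~\ref{lem:size}. So $g$ can be coded by a function from $\sigma$ into $V$, and $g\in V$ by Lemma~\ref{lem:distributive}.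
\end{proof}

\begin{lemma}\label{lem:preserve}
$\mathbb R$ preserves cofinalities and GCH.
\end{lemma}

\begin{proof}
\emph{Cofinalities.} Suppose that a regular cardinal $\theta$ of $V$ has cofinality $\sigma<\theta$ in $V[G]$. Then $\sigma$ is regular in $V[G]$, hence in $V$. By Lemma~\ref{lem:code}, the range of a cofinal $f:\sigma\to\theta$ is contained in a subset of $\theta$ that is in $V$ and has size $\le\sigma$ there. This set is unbounded in $\theta$, a contradiction. So regular cardinals of $V$ stay regular, and all cofinalities and cardinals are preserved.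

\emph{GCH.} Let $\sigma$ be regular. By Lemma~\ref{lem:code} with $\varrho=2$, every function $\sigma\to2$ in $V[G]$ is determined, given $G_{<\sigma}$, by a partial function in $V$ from $\sigma\times\mathbb R_{<\sigma}$, a set of size $\le\sigma$, to $2$. So $(2^\sigma)^{V[G]}\le(2^\sigma)^V=\sigma^+$. Let $\sigma$ be singular and $\theta=\mathrm{cf}(\sigma)$. By the regular case, $2^{<\sigma}=\sigma$ in $V[G]$, so $2^\sigma=(2^{<\sigma})^\theta=\sigma^\theta$ there. By Lemma~\ref{lem:code} with $\theta$ in place of $\sigma$ and $\varrho=\sigma$, every function $\theta\to\sigma$ in $V[G]$ is determined, given $G_{<\theta}$, by a partial function in $V$ from $\theta\times\mathbb R_{<\theta}$ to $\sigma$. There are at most $(\sigma^\theta)^V=\sigma^+$ of these. So $2^\sigma=\sigma^+$ in $V[G]$.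
\end{proof}

\begin{lemma}\label{lem:values}
In $V^{\mathbb R_{\kappa,\nu}}$, for every successor cardinal $\mu$ with $\omega<\mu\le\nu$: $\mathrm{Chr}(H_\mu)=\mu$ if $\mu\le\kappa$, and $\mathrm{Chr}(H_\mu)\le\omega$ if $\mu>\kappa$.
\end{lemma}

\begin{proof}
Let $G$ be generic. Let $\mu>\kappa$ and $B=\bigcup\{q(\mu)\mid q\in G,\ \mu\in\mathrm{supp}(q)\}$. A coordinate $\mu\in J$ can be added to any support, and $q(\mu)$ can be lengthened beyond any ordinal below $\mu^+$. So $B$ is unbounded in $\mu^+$ by genericity. It is an end-extension of each of the closed sets $q(\mu)$, hence closed, and it is disjoint from $U_\mu$. By Lemma~\ref{lem:club}, $\mathrm{Chr}(H_\mu)\le\omega$.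

Let $\mu\le\kappa$. All elements of $J$ are $\ge\kappa^+$, so $\mathbb R=\mathbb R_{\ge\kappa^+}$ is $\le\!\kappa^+$-distributive by Lemma~\ref{lem:distributive}. As $|H_\mu|=\mu^+\le\kappa^+$, every coloring of $H_\mu$ by ordinals in $V[G]$ lies in $V$. Cardinals are preserved, so $\mathrm{Chr}(H_\mu)=\mu$ still holds.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

For an infinite cardinal $\nu$ let $\mathcal G_\nu$ be the disjoint union of $K_\omega$ and all $H_\mu$ for successor cardinals $\mu$ with $\omega<\mu\le\nu$. Given $\omega\le\vartheta\le\nu$, let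
\[
\mathcal G=\mathcal G_\nu\sqcup K_\vartheta .
\]
Recall that the chromatic number of a disjoint union is the supremum of the chromatic numbers of its parts.

\emph{In $V$.} As $\mathrm{Chr}(H_\mu)=\mu$, and the supremum of $\omega$ and the uncountable successor cardinals $\le\nu$ is $\nu$, we have $\mathrm{Chr}(\mathcal G)=\nu$.

\emph{Bounds.} Let $\mathbb P\in\mathcal P$. In an extension by $\mathbb P$ cardinals are preserved, a ground-model coloring of $\mathcal G$ by $\nu$ colors survives, and $K_\vartheta$ still needs $\vartheta$ colors. So $\vartheta\le\mathrm{Chr}(\mathcal G)\le\nu$ there.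

\emph{Realization.} The value $\nu$ is realized by the trivial poset. Let $\vartheta\le\kappa<\nu$. Then $\mathbb R_{\kappa,\nu}\in\mathcal P$ by Lemma~\ref{lem:preserve}, and in its extension, by Lemma~\ref{lem:values},
\[
\mathrm{Chr}(\mathcal G)=\sup\bigl(\{\omega,\vartheta\}\cup\{\mu\le\kappa\mid\mu\text{ an uncountable successor cardinal}\}\bigr)=\kappa .
\]
So $\mathrm{Chr}_{\mathcal P}(\mathcal G)=\{\kappa\mid\vartheta\le\kappa\le\nu\}$. \qed

\section{Uniformity, and the convex spectra}\label{sec:supplement}

Call a class $A$ of cardinals (finite ones allowed) \emph{convex} if $\kappa<\kappa'<\kappa''$ and $\kappa,\kappa''\in A$ imply $\kappa'\in A$ for all cardinals $\kappa'$.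

\begin{theorem}[$V=L$]\label{thm:B}
\begin{itemize}
\item[(1)] $\mathcal G_\nu$ is an induced subgraph of $\mathcal G_{\nu'}$ for $\nu\le\nu'$. For $\omega\le\kappa<\nu$, the poset $\mathbb R_{\kappa,\nu}\in\mathcal P$ has size $\le\nu^+$, is $\le\!\kappa^+$-distributive, and forces $\mathrm{Chr}(\mathcal G_\nu)=\kappa$.
\item[(2)] The value can be lowered step by step: for $\nu>\kappa_0>\kappa_1>\dots>\kappa_n\ge\omega$ there are models $V\subseteq V_0\subseteq\dots\subseteq V_n$, each $V_m$ an extension of $V$ by a poset in $\mathcal P$, with $\mathrm{Chr}(\mathcal G_\nu)=\kappa_m$ in $V_m$.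
\item[(3)] Let $\mathcal P'$ be any class of cardinal-preserving posets containing the trivial poset and all $\mathbb R_{\kappa,\nu}$ (for example $\mathcal P'=\mathcal P$, or all cardinal-preserving posets). The convex classes of cardinals of the form $\mathrm{Chr}_{\mathcal P'}(\mathcal G)$ are exactly the singletons $\{n\}$, $n<\omega$, and the closed intervals $\{\kappa\mid\vartheta\le\kappa\le\nu\}$ with $\omega\le\vartheta\le\nu$.
\end{itemize}
\end{theorem}

\begin{proof}
(1) The first claim holds because the family of the graphs $H_\mu$ does not depend on $\nu$. As $\mathbb R_{\kappa,\nu}=(\mathbb R_{\kappa,\nu})_{<\nu^+}$, its size is $\le\nu^+$ by Lemma~\ref{lem:size}. Distributivity is Lemma~\ref{lem:distributive} with $\sigma=\kappa^+$. The rest is Section~\ref{sec:proofA} with $\vartheta=\omega$.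

(2) For $\kappa'<\kappa$, $\mathbb R_{\kappa',\nu}$ is the product of its factor with coordinates in $(\kappa',\kappa]$ and $\mathbb R_{\kappa,\nu}$, because the restriction of an Easton support to either part is an Easton support, and so is the union of two Easton supports. So a generic $G$ for $\mathbb R_{\kappa_n,\nu}$ projects to generics $G_m$ for $\mathbb R_{\kappa_m,\nu}$, $m\le n$, where $G_m$ is a projection of $G_{m+1}$ for $m<n$. Let $V_m=V[G_m]$ and use (1).

(3) \emph{Realization.} $\{n\}$ is the spectrum of $K_n$ (the empty graph if $n=0$). The intervals are realized as in Section~\ref{sec:proofA}, since the bounds there used only that cardinals are preserved.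

\emph{Converse.} Let $A=\mathrm{Chr}_{\mathcal P'}(\mathcal G)$. The trivial poset gives $\mathrm{Chr}(\mathcal G)^V\in A$. Since colorings in $V$ survive and cardinals are preserved, every element of $A$ is $\le\mathrm{Chr}(\mathcal G)^V$, which is therefore the maximum of $A$. Suppose that $A$ has a finite element $n$. Then every finite subgraph of $\mathcal G$ is $n$-colorable in some extension, hence in $V$, so $\mathrm{Chr}(\mathcal G)^V\le n$ by the de Bruijn--Erd\H{o}s theorem: a graph all of whose finite subgraphs are $n$-colorable is $n$-colorable. Hence $\mathrm{Chr}(\mathcal G)^V=n$. This applies to every finite member of $A$, and all members of $A$ are $\le n$, so $A=\{n\}$. Otherwise $A$ consists of infinite cardinals and has a minimum and a maximum. If it is convex, it is a closed interval of infinite cardinals.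
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jensen}
Jensen,
\emph{The fine structure of the constructible hierarchy},
1972.

\bibitem{LHR}
Chris Lambie-Hanson and Assaf Rinot,
\emph{Reflection on the coloring and chromatic numbers},
arXiv:1708.06929 (2017).

\end{thebibliography}

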